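# Fixed points of centered maximal functions: only ellipsoids reach the exponent $d/(d-2)$

## 1. The exponent $d/(d-2)$ characterizes the ball

**Theorem 1.** Let $d\ge 3$ and let $K\subset\mathbb R^d$ be a centrally symmetric convex body, normalized by $\int_K x_ix_j\,dx=\delta_{ij}$. For locally integrable $f$ put
$$Mf(x)=\sup_{\lambda>0,\ S=x+\lambda K}\frac1{|S|}\int_S f. \tag{1}$$
Call a nonzero $f$ with $Mf=f$ a fixed point of $M$, and let $q_0(K)$ be the infimum of the $p$ for which $M$ has a fixed point in $L^p(\mathbb R^d)$. The following are equivalent: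

- (a) $M$ has fixed points in $L^p$ for all $p>\frac d{d-2}$;
- (b) $q_0(K)=\frac d{d-2}$;
- (c) $K$ is a Euclidean ball.

Without the normalization, "ball" is to be replaced by "ellipsoid".

Let us unpack this. A convex body is a compact convex set with nonempty interior, and centrally symmetric means $K=-K$. There is no absolute value in (1), and equalities and inequalities between functions are meant almost everywhere. A fixed point is a function that no average over a dilate of $K$, centered at the point in question, can push up. The constant $1$ is a fixed point in $L^\infty$, for every $K$. So the interesting exponents are finite, and we take $1\le p<\infty$ throughout: a fixed point in $L^p$ must decay in some sense, and $q_0(K)$ measures how fast it can decay.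

The question comes from Samuel Zbarsky, "Lower bounds and fixed points for the centered Hardy–Littlewood maximal operator", arXiv:1908.08487 (2019). It reads: if the maximal function of $K$ has fixed points in $L^p$ for all $p>\frac d{d-2}$, is $K$ necessarily a ball? Three facts are given as known.

- (Korry) If $K$ is a Euclidean ball, $M$ has fixed points in $L^p$ if and only if $p>\frac d{d-2}$.
- For every $K$ as above, there are no fixed points in $L^p$ for $p\le\frac d{d-2}$.
- For generic $K$, namely those satisfying a certain nondegeneracy condition on fourth moments, $q_0(K)>\frac d{d-2}$.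

We shall use the second fact as a black box. The first we partly reprove, and the third we do not use.

*The normalization.* If $T$ is an invertible linear map, the average of $f\circ T$ over $x+\lambda K$ equals the average of $f$ over $Tx+\lambda TK$. So $f\mapsto f\circ T$ turns fixed points for $TK$ into fixed points for $K$, within the same $L^p$. With $\Sigma=\big(\int_K x_ix_j\,dx\big)$, which is positive definite, and $T=c\,\Sigma^{-1/2}$, we get $\int_{TK}xx^{\mathsf T}dx=|\det T|\,T\Sigma T^{\mathsf T}=c^{d+2}(\det\Sigma)^{-1/2}I$, and a suitable $c>0$ normalizes. Hence every $K$ may be normalized, and a ball in normalized position is an ellipsoid in the original one.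

The implication that needs work is (b)⇒(c). Two stronger statements, Theorems 2 and 3, come at the end; they use the same two propositions.

## 2. Averages over dilates and supermean functions

Little of the proof needs convexity, so we work with a bounded measurable set $D\subset\mathbb R^d$ with $|D|>0$. Write $B_r=B(0,r)$ for the open ball and
$$A_\lambda f(x)=A_\lambda^Df(x)=\frac1{|D|}\int_D f(x+\lambda y)\,dy,\qquad A_\lambda^*\varphi(x)=\frac1{|D|}\int_D\varphi(x-\lambda y)\,dy,\qquad M_Df=\sup_{\lambda>0}A_\lambda f.$$
For $u\in L^1_{loc}$ and $\varphi\in C_c$, substituting $z=x+\lambda y$ in Fubini's theorem gives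
$$\int (A_\lambda u)\,\varphi\,dx=\int u\,(A_\lambda^*\varphi)\,dx. \tag{2}$$

**Definition (isotropic).** $D$ is isotropic if $\int_Dy\,dy=0$ and $\int_Dy_iy_j\,dy=\sigma\delta_{ij}$ for some $\sigma>0$.

A normalized $K$ is isotropic. The cube $[-1,1]^d$ is isotropic with $\sigma=2^d/3$. The ball $B(e_1,1)$ is not isotropic: its mean is $e_1\neq0$.

**Definition (supermean).** A function $u\in L^1_{loc}$, $u\ge0$, is $D$-supermean if for every $\lambda>0$ we have $A_\lambda u\le u$ a.e.

Nonnegative constants are $D$-supermean for every $D$. If $D$ is a ball centered at $0$, every nonnegative superharmonic function is $D$-supermean, since its averages over balls centered at $x$ are at most its value at $x$.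

The next lemma replaces the nonlinear equation $M_Df=f$ by a family of linear inequalities.

**Lemma 1.** Let $0\ne f\in L^p$, $1\le p<\infty$. Then $M_Df=f$ if and only if $f\ge0$ and $f$ is $D$-supermean. If $f,g$ are $D$-supermean, so is $\min(f,g)$.

*Proof.* Suppose $M_Df=f$. Then $A_\lambda f\le f$ for every $\lambda$. By Hölder's inequality,
$$|A_\lambda f(x)|\le\frac1{\lambda^d|D|}\int_{x+\lambda D}|f|\le(\lambda^d|D|)^{-1/p}\|f\|_p\to0\qquad(\lambda\to\infty),$$
so $f=M_Df\ge0$.

Conversely, let $f$ be $D$-supermean. First, $(\lambda,x)\mapsto A_\lambda f(x)$ is continuous on $(0,\infty)\times\mathbb R^d$. Indeed, let $\lambda\in[\alpha,\beta]$ with $\alpha>0$ and let $x$ range over a compact set, so that all points $x+\lambda y$, $y\in D$, lie in some ball $B_L$. Choose $g$ continuous with $\|f-g\|_{L^1(B_L)}<\varepsilon$. Then $|A_\lambda f(x)-A_\lambda g(x)|\le\varepsilon/(\alpha^d|D|)$, and $A_\lambda g(x)$ is continuous in $(\lambda,x)$. So $A_\lambda f(x)$ is locally a uniform limit of continuous functions.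

For a.e. $x$ we have $A_\lambda f(x)\le f(x)$ for all rational $\lambda>0$, and by continuity for all $\lambda>0$. So $M_Df\le f$ a.e. For the other direction, let $D\subset B_R$ and let $x$ be a Lebesgue point of $f$. Then
$$|A_\lambda f(x)-f(x)|\le\frac1{|D|}\int_D|f(x+\lambda y)-f(x)|\,dy\le\frac{|B_R|}{|D|}\cdot\frac1{|B_{\lambda R}|}\int_{B(x,\lambda R)}|f-f(x)|\to0\qquad(\lambda\to0),$$
so $M_Df(x)\ge f(x)$.

Finally $A_\lambda\min(f,g)\le\min(A_\lambda f,A_\lambda g)\le\min(f,g)$. $\square$

## 3. Testing $|x|^{2-d}$ on the ball and on the cube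

Put $G(x)=|x|^{2-d}$, which is harmonic on $\mathbb R^d\setminus\{0\}$. The inequality that governs these notes is $A^D_\lambda G\le G$, that is,
$$\frac1{|D|}\int_D|x+\lambda y|^{2-d}\,dy\le|x|^{2-d}\qquad\text{for all }x\ne0,\ \lambda>0. \tag{3}$$
If (3) holds, then $G$ is $D$-supermean, hence so is $\min(1,G)$. Now $\min(1,G)\in L^p$ exactly when $(d-2)p>d$. So (3) and Lemma 1 give one function that is a fixed point in $L^p$ for all $p>\frac d{d-2}$.

**Newton's theorem.** For $s>0$ the mean of $y\mapsto|x-y|^{2-d}$ over the sphere $|y|=s$ equals $\max(|x|,s)^{2-d}$.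

*Proof.* If $|x|>s$, the function is harmonic near $\overline{B_s}$, so its mean is its value at $0$. For $|x|<s$, the mean is a harmonic function of $x\in B_s$, it is radial by symmetry, hence constant (a radial harmonic function has the form $\alpha+\beta|x|^{2-d}$), and its value at $x=0$ is $s^{2-d}$. The mean is continuous in $x$, because the singularity is integrable on the sphere uniformly in $x$; this covers $|x|=s$. $\square$

**The ball.** Let $D$ be a bounded rotation-invariant set. Integrating Newton's theorem over the spheres that make up $D$ gives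
$$\int_D|x-y|^{2-d}\,dy\le|D|\,|x|^{2-d}\quad(x\neq0), \qquad\text{with equality if } D\subset \overline{B_{|x|}}. \tag{4}$$
Applying this to $\lambda D$ and $-x$ gives (3) for $D$. In particular $\min(1,|x|^{2-d})$ is a fixed point for every ball centered at $0$, and this proves (c)⇒(a).

**The cube in $\mathbb R^3$.** Let $D=[-1,1]^3$ and $G=1/|x|$. For fixed $x\ne0$, expand in $\lambda$. The odd terms vanish by symmetry and the second-order term is a multiple of $\Delta G(x)=0$, so
$$A_\lambda G(x)=G(x)+\frac{\lambda^4}{24}P(\partial)G(x)+O(\lambda^6),\qquad P(\xi)=\frac1{|D|}\int_D(y\cdot\xi)^4\,dy .$$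
The mean of $y_i^4$ is $\frac15$ and that of $y_i^2y_j^2$ ($i\neq j$) is $\frac19$. So $P(\xi)=\frac15\sum\xi_i^4+\frac39\sum_{i\ne j}\xi_i^2\xi_j^2=\frac13|\xi|^4-\frac2{15}\sum\xi_i^4$. Since $\Delta^2G=0$ off the origin, $P(\partial)G=-\frac2{15}\sum_i\partial_i^4G$.

For a unit vector $\omega$, the Legendre expansion $|\omega+te_i|^{-1}=\sum_n(-t)^nP_n(\omega_i)$ gives $\partial_i^4G(\omega)=24P_4(\omega_i)$ with $P_4(s)=\frac18(35s^4-30s^2+3)$.

- At $\omega=e_1$: $\sum_i\partial_i^4G=24+9+9=42$, so $P(\partial)G<0$ and (3) survives for small $\lambda$.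
- At $\omega=(1,1,1)/\sqrt3$: $P_4(1/\sqrt3)=\frac18\big(\frac{35}9-10+3\big)=-\frac7{18}$, so $\sum_i\partial_i^4G=-28$ and $P(\partial)G=\frac{56}{15}>0$.

On the diagonal, then, $A_\lambda G(\omega)=1+\frac7{45}\lambda^4+O(\lambda^6)>1$ for small $\lambda$. For the cube, (3) is false.

## 4. What the fourth-moment test leaves open

The cube computation suggests an approach to the theorem: show that if $K$ is not a ball, the fourth-order term of $A_\lambda G$ has the wrong sign somewhere. Let $D$ be symmetric and isotropic. The function $P(\partial)G$ is harmonic on $\mathbb R^d\setminus\{0\}$ and homogeneous of degree $-2-d$. Its spherical means are radial and harmonic, so of the form $\alpha+\beta r^{2-d}$, and also proportional to $r^{-2-d}$; so they vanish. Hence either $P(\partial)G\equiv0$, or $P(\partial)G>0$ somewhere and (3) fails. This approach stops at two points.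

*First, fourth moments do not determine the ball.* Let $p_j=\sum_ix_i^j$. The homogeneous polynomials of degree $6$ invariant under permutations and sign changes of the coordinates are spanned by $p_6,\ p_4p_2,\ p_2^3$, which are independent because $d\ge3$; those of degree $4$ are spanned by $p_4,\ p_2^2$. The Laplacian maps the first space (dimension $3$) to the second (dimension $2$), so there is an invariant harmonic $q\ne0$ of degree $6$. For small $\varepsilon>0$ let
$$K_\varepsilon=\{t\omega:\ |\omega|=1,\ 0\le t\le(1+\varepsilon q(\omega))^{1/(d+4)}\}.$$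

- $K_\varepsilon$ is symmetric, since $q$ is even. It is convex: its gauge $|x|\,(1+\varepsilon q(x/|x|))^{-1/(d+4)}$ is homogeneous of degree $1$, so its Hessian at $\omega$ annihilates $\omega$; on $\omega^\perp$ the Hessian is a small perturbation of that of $|x|$, hence positive definite.
- $K_\varepsilon$ is isotropic: sign changes kill the off-diagonal second moments and permutations make the diagonal ones equal.
- Its fourth moments are those of a ball, up to a factor: $\int_{K_\varepsilon}(y\cdot\xi)^4dy=\frac1{d+4}\int_{S^{d-1}}(\omega\cdot\xi)^4(1+\varepsilon q(\omega))\,d\omega=c|\xi|^4$. Indeed $(\omega\cdot\xi)^4$ is a sum of spherical harmonics of degree at most $4$, and $q$ is orthogonal to those.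

So $P(\partial)G$ is a multiple of $\Delta^2G=0$, yet $K_\varepsilon$ is not a ball, because $q$ has mean zero on the sphere and is not zero. The cure will be to use (3) for all $\lambda$ at once rather than order by order; that is Section 8.

*Second, and more seriously, nothing so far says that $G$ is the function to test.* $G$ itself lies in no $L^p$. A failure of (3) excludes the candidate $\min(1,G)$, but a fixed point in $L^p$ with $p$ slightly above $\frac d{d-2}$ could be any function. And to second order in $\lambda$, the supermean property does not see the shape of $D$ at all, as Lemma 2 below shows: it yields superharmonicity, the same conclusion for all isotropic $D$.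

What gets past this is a limit. Averaging a fixed point over all dilations produces a *homogeneous* supermean function $h$, of any degree $-a$ with $a<d/p$. Suppose for a moment that $h$ is smooth off $0$, and let $m$ be its mean over the unit sphere. The spherical mean over $|x|=r$ is $mr^{-a}$, so the mean of $\Delta h$ over the unit sphere is
$$a(a+2-d)\,m=-a(d-2-a)\,m .$$
But $\Delta h\le0$ by Lemma 2. As $p\downarrow\frac d{d-2}$ we may take $a\uparrow d-2$, and then the total superharmonicity tends to $0$. In the limit we obtain a harmonic function on $\mathbb R^d\setminus\{0\}$, homogeneous of degree $2-d$ and nonnegative, and the only such functions are multiples of $G$. So the limit forces (3). Sections 5–7 make this rigorous.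

## 5. Superharmonicity from small dilations

**Lemma 2.** If $D$ is isotropic and $u$ is $D$-supermean, then $\Delta u\le0$ in the sense of distributions.

*Proof.* Let $0\le\varphi\in C_c^\infty$. By (2),
$$\int u\,(A_\lambda^*\varphi-\varphi)=\int(A_\lambda u-u)\,\varphi\le0 .$$
Taylor's formula, uniformly for $y\in D$, reads
$$\varphi(x-\lambda y)=\varphi(x)-\lambda\,y\cdot\nabla\varphi(x)+\frac{\lambda^2}2\sum_{i,j}y_iy_j\,\partial_{ij}\varphi(x)+O(\lambda^3).$$
Averaging over $y\in D$ and using isotropy, $A_\lambda^*\varphi-\varphi=\frac{\sigma\lambda^2}{2|D|}\Delta\varphi+O(\lambda^3)$ uniformly in $x$, and for $\lambda\le1$ all supports lie in a common compact set, on which $u$ is integrable. Divide by $\lambda^2$ and let $\lambda\to0$: $\int u\,\Delta\varphi\le0$. $\square$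

## 6. Homogeneous supermean functions by averaging over dilations

**Lemma 3.** Suppose $0\ne f\in L^p$, $1\le p<\infty$, is $D$-supermean, and $0<a<d/p$. Then there is a $D$-supermean $h$ with $h(tx)=t^{-a}h(x)$ for $t>0$, $x\ne0$, and $\int_{B_1}h=1$.

*Proof.* **Step 1: truncate and average.** By Lemma 1, $\min(f,1)$ is $D$-supermean. It is in $L^p$ and nonzero. So we may assume $0\le f\le1$, and we take $f$ Borel. Put
$$h(x)=\int_0^\infty f(sx)\,s^{a-1}\,ds\in[0,\infty].$$
The substitution $s\mapsto s/t$ gives $h(tx)=t^{-a}h(x)$.

**Step 2: $h$ is locally integrable and not zero.** By Tonelli, and since $a<d/p\le d$,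
$$\int_{B_1}h=\int_0^\infty s^{a-1-d}\int_{B_s}f(y)\,dy\,ds=\int f(y)\int_{|y|}^\infty s^{a-1-d}\,ds\,dy=\frac1{d-a}\int f(y)\,|y|^{a-d}\,dy .$$
This is positive. On $|y|\le1$ the integral is finite because $f\le1$ and $a>0$. On $|y|>1$ use Hölder's inequality. If $p>1$, then $|y|^{a-d}\mathbf 1_{|y|>1}\in L^{p'}$ if and only if $(d-a)p'>d$, that is $d-a>d-\frac dp$, that is $a<\frac dp$. If $p=1$ it is bounded. So $0<\int_{B_1}h<\infty$, and by homogeneity $\int_{B_r}h=r^{d-a}\int_{B_1}h<\infty$ for all $r$.

**Step 3: $h$ is $D$-supermean.** Fix $\lambda$. For each $s>0$,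
$$A_\lambda[f(s\,\cdot)](x)=\frac1{|D|}\int_Df(sx+s\lambda y)\,dy=(A_{s\lambda}f)(sx)\le f(sx)\quad\text{for a.e. }x .$$
Both sides are Borel in $(s,x)$ (the left side is even continuous, by the proof of Lemma 1). So the set of $(s,x)$ where the inequality fails is Borel and has null sections for every $s$. By Fubini, for a.e. $x$ the inequality holds for a.e. $s$. Integrate against $s^{a-1}ds$ and use Tonelli on the left: $A_\lambda h(x)\le h(x)$ for a.e. $x$. Finally divide $h$ by $\int_{B_1}h$. $\square$

*Example.* For $f=\min(1,|x|^{2-d})$ and $0<a<d-2$,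
$$h(x)=|x|^{-a}\Big(\int_0^1s^{a-1}ds+\int_1^\infty s^{a+1-d}ds\Big)=\Big(\frac1a+\frac1{d-2-a}\Big)|x|^{-a}.$$
The constant blows up as $a\uparrow d-2$, but the normalized $h$ is $\frac{d-a}{|S^{d-1}|}|x|^{-a}$, which converges to a multiple of $G$.

## 7. As $a\uparrow d-2$ the limit is $|x|^{2-d}$

We allow the set to vary as well; this costs nothing and is needed for Theorem 3. Recall that measures $\mu_n$ on $\mathbb R^d$ converge vaguely to $\mu$ if $\int\psi\,d\mu_n\to\int\psi\,d\mu$ for all $\psi\in C_c$. Nonnegative measures whose masses on each ball are bounded in $n$ have vaguely convergent subsequences. For a vague limit, $\mu(F)\ge\limsup\mu_n(F)$ for compact $F$ and $\mu(V)\le\liminf\mu_n(V)$ for open $V$.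

**Proposition A.** Let $D_n\subset B_R$ be isotropic sets with $\mathbf 1_{D_n}\to\mathbf 1_D$ in $L^1$, $|D|>0$. Let $p_n>\frac d{d-2}$, $p_n\to\frac d{d-2}$, and suppose $M_{D_n}$ has a fixed point in $L^{p_n}$ for each $n$. Then (3) holds for $D$.

*Proof.* Up to a null set, $D\subset B_R$; we change $D$ on a null set so that this holds.

**Step 1: extract a limit measure.** We have $d/p_n<d-2$ and $d/p_n\to d-2$. Choose $0<a_n<d/p_n$ with $a_n\to d-2$. Lemmas 1 and 3 give a $D_n$-supermean $h_n$, homogeneous of degree $-a_n$, with $\int_{B_1}h_n=1$. Then $\int_{B_r}h_n=r^{d-a_n}$, which is bounded in $n$ for each $r$. Along a subsequence $h_n\,dx\to\mu$ vaguely, with $\mu$ a Radon measure.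

**Step 2: $\mu$ is nonzero, has no atom at $0$, and is homogeneous.** We have $\mu(\overline{B_1})\ge\limsup\int_{\overline{B_1}}h_n=1$. For every $\varepsilon>0$, $\mu(\{0\})\le\mu(B_\varepsilon)\le\liminf\varepsilon^{d-a_n}=\varepsilon^2$, so $\mu(\{0\})=0$. For $\psi\in C_c$ and $t>0$, $\int\psi(x/t)h_n(x)\,dx=t^d\int\psi(z)h_n(tz)\,dz=t^{d-a_n}\int\psi h_n$. In the limit $\int\psi(x/t)\,d\mu=t^2\int\psi\,d\mu$, that is,
$$\mu(tE)=t^2\mu(E)\qquad\text{for Borel }E,\ t>0 .$$

**Step 3: pass to the limit in the two inequalities.** By Lemma 2, for $0\le\varphi\in C_c^\infty$ we have $\int\Delta\varphi\,d\mu=\lim\int h_n\Delta\varphi\le0$. So the distribution $\rho:=-\Delta\mu$ is nonnegative. Next, for $0\le\varphi\in C_c$, (2) and $A_\lambda^{D_n}h_n\le h_n$ give $\int h_n(A_\lambda^{D_n})^*\varphi\le\int h_n\varphi$. Here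
$$\sup\big|(A_\lambda^{D_n})^*\varphi-(A_\lambda^{D})^*\varphi\big|\le\|\varphi\|_\infty\Big\|\frac{\mathbf 1_{D_n}}{|D_n|}-\frac{\mathbf 1_D}{|D|}\Big\|_{L^1}\to0,$$
all supports lie in one ball $B_L$, and $\int_{B_L}h_n$ is bounded. So the left side converges to $\int(A^D_\lambda)^*\varphi\,d\mu$, and
$$\int(A_\lambda^D)^*\varphi\,d\mu\le\int\varphi\,d\mu\qquad(0\le\varphi\in C_c,\ \lambda>0). \tag{5}$$

**Step 4: $\rho$ vanishes off the origin.** This is the rigorous form of the computation in Section 4. By Step 2, the image of $\mu$ under $x\mapsto|x|$ gives $(0,r]$ the mass $Cr^2$, with $C=\mu(\overline{B_1})>0$. So this image is $2Cr\,dr$. Let $\eta(|x|)\in C_c^\infty(\mathbb R^d\setminus\{0\})$ be radial and nonnegative. Then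
$$\langle\rho,\eta\rangle=-\int\Delta\eta\,d\mu=-2C\int_0^\infty\Big(\eta''+\frac{d-1}r\,\eta'\Big)r\,dr=-2C\Big(-\int_0^\infty\eta'\,dr+(d-1)\int_0^\infty\eta'\,dr\Big)=0,$$
since $\int_0^\infty\eta'\,dr=0$. Given any real $\varphi\in C_c^\infty(\mathbb R^d\setminus\{0\})$, choose such a radial $\eta$ with $\eta\ge|\varphi|$. Then $\eta\pm\varphi\ge0$, so $0\le\langle\rho,\eta\pm\varphi\rangle=\pm\langle\rho,\varphi\rangle$. Hence $\rho=0$ on $\mathbb R^d\setminus\{0\}$.

**Step 5: $\mu=cG\,dx$ with $c>0$.** By Weyl's lemma, $\mu=v\,dx$ on $\mathbb R^d\setminus\{0\}$ with $v$ harmonic, and $v\ge0$. The scaling of $\mu$ gives $v(tx)\,t^d=t^2v(x)$, so $v$ is homogeneous of degree $2-d$. Let $c$ be the maximum of $v$ on the unit sphere. Then $v-cG$ is harmonic on the connected set $\mathbb R^d\setminus\{0\}$. It is $\le0$ on the unit sphere, hence everywhere by homogeneity, and it vanishes at some point of the sphere. By the strong maximum principle $v=cG$. Since $\mu\ne0$ and $\mu(\{0\})=0$, we have $\mu=cG\,dx$ on all of $\mathbb R^d$ and $c>0$.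

**Step 6: conclude.** Insert $\mu=cG\,dx$ into (5) and use (2): $\int(A_\lambda^DG)\varphi\le\int G\varphi$ for all $0\le\varphi\in C_c$, so $A_\lambda^DG\le G$ a.e. Both sides are continuous on $\mathbb R^d\setminus\{0\}$; the left side is the convolution of the locally integrable kernel $|z|^{2-d}$ with a bounded, compactly supported density. So (3) holds for all $x\ne0$. $\square$

## 8. A one-sided potential inequality forces equality outside $D$

For bounded measurable $D$ let
$$U_D(x)=\int_D|x-y|^{2-d}\,dy .$$
Inequality (3) with $\lambda=1$ and $-x$ in place of $x$ reads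
$$U_D(x)\le|D|\,|x|^{2-d},\qquad x\ne0. \tag{6}$$
In words: the Newtonian potential of the uniform mass on $D$ is nowhere larger than that of the same mass concentrated at $0$.

*Regularity of $U_D$.* It is bounded: $U_D(x)\le\int_{|z|<1}|z|^{2-d}dz+|D|$. It is harmonic off $\overline D$. It is $C^1$ on all of $\mathbb R^d$, with
$$\nabla U_D(x)=(2-d)\int_D\frac{x-y}{|x-y|^d}\,dy. \tag{7}$$
To see this, put $N_\varepsilon(z)=(|z|^2+\varepsilon^2)^{(2-d)/2}$. Then $N_\varepsilon*\mathbf 1_D$ is $C^1$ with gradient $\nabla N_\varepsilon*\mathbf 1_D$. We have $0\le N_\varepsilon\le|z|^{2-d}$ and $|\nabla N_\varepsilon|=(d-2)|z|(|z|^2+\varepsilon^2)^{-d/2}\le(d-2)|z|^{1-d}$. So by dominated convergence $N_\varepsilon\to|z|^{2-d}$ and $\nabla N_\varepsilon\to(2-d)z|z|^{-d}$ in $L^1$ of every ball. Hence $N_\varepsilon*\mathbf 1_D$ and its gradient converge locally uniformly, to $U_D$ and to the right side of (7).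

**Proposition B.** Let $D$ be a bounded nonempty open set with $D=\operatorname{int}\overline D$ and $\Omega:=\mathbb R^d\setminus\overline D$ connected. If (6) holds, then $D$ is a ball centered at $0$.

*Proof, Steps 1 and 2.* Choose $R$ with $\overline D\subset B_R$, and let $w(x)=|D|\,|x|^{2-d}-U_D(x)$.

**Step 1: $w=0$ far away.** The point is that $w$ is nonnegative, and that its leading term at infinity cancels. On $|x|>R$, $w\ge0$ is harmonic. For $|x|\ge2R$ and $|y|<R$, the segment from $x$ to $x-y$ stays at distance at least $|x|/2$ from $0$, so by the mean value theorem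
$$|w(x)|\le\int_D\big||x|^{2-d}-|x-y|^{2-d}\big|\,dy\le|D|\,R\,(d-2)\Big(\frac{|x|}2\Big)^{1-d}=O(|x|^{1-d}).$$
Suppose $w\not\equiv0$ on the connected set $\{|x|>R\}$. Then $w>0$ there by the strong minimum principle, and $c:=(2R)^{d-2}\min_{|x|=2R}w>0$. The function $w-c|x|^{2-d}$ is harmonic in $|x|>2R$, nonnegative on $|x|=2R$, and tends to $0$ at infinity. By the minimum principle $w\ge c|x|^{2-d}$ for $|x|\ge2R$, which contradicts $w=O(|x|^{1-d})$. So $w=0$ for $|x|>R$.

**Step 2: equality up to the boundary of $D$, and $0\in D$.** The open set $\Omega\setminus\{0\}$ is connected, because removing a point from a connected open set in dimension at least $2$ leaves it connected. There $w$ is harmonic, hence real-analytic, and it vanishes for $|x|>R$. So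
$$U_D(x)=|D|\,|x|^{2-d}\qquad\text{on }\Omega\setminus\{0\}. \tag{8}$$
If $0$ were in $\overline\Omega$, there would be points of $\Omega\setminus\{0\}$ tending to $0$, and (8) would contradict the boundedness of $U_D$. So $0\notin\overline\Omega$. Since $\mathbb R^d\setminus\overline\Omega=\operatorname{int}(\mathbb R^d\setminus\Omega)=\operatorname{int}\overline D=D$, we get $0\in D$.

For a body such as $K_\varepsilon$ from Section 4, this is where the moments of all orders enter together: Step 1 compares $U_D$ with the point mass as functions, not term by term.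

## 9. The nearest boundary point and Kuran's argument

*Proof of Proposition B, Steps 3 and 4.* We know (8). We want to conclude that $D$ is the largest ball about $0$ contained in it.

**Step 3: two identities at the nearest point.** Let $x_0$ be a point of the closed set $\mathbb R^d\setminus D=\overline\Omega$ nearest to $0$, let $r=|x_0|$ and $B=B_r$. Then $r>0$ since $0\in D$, and $B\subset D$. On the open set $\Omega\setminus\{0\}$ the two sides of (8) have equal values and equal gradients. Since $U_D\in C^1$ and $x_0\in\overline\Omega$, both equalities pass to $x_0$. By (7), after dividing the gradients by $2-d$,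
$$\int_D|x_0-y|^{2-d}\,dy=|D|\,r^{2-d},\qquad\int_D\frac{x_0-y}{|x_0-y|^d}\,dy=|D|\,r^{-d}x_0. \tag{9}$$
By (4), $U_B=|B|\,|x|^{2-d}$ for $|x|\ge r$. So the same reasoning gives (9) with $B$ in place of $D$ and the same $x_0$.

**Step 4: a test function that sees $D\setminus B$.** We look for a combination of the integrands in (9) and the constant $1$ whose integral over $D$ and over $B$ is zero, but which is positive outside $B$. Take
$$k(y)=1+r^{d-2}\,\frac{|y|^2-r^2}{|y-x_0|^d}.$$
With $z=y-x_0$ we have $|y|^2-r^2=|z|^2+2x_0\cdot z$, so
$$\frac{|y|^2-r^2}{|y-x_0|^d}=|z|^{2-d}+\frac{2x_0\cdot z}{|z|^d},$$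
which is integrable on $D$. By (9), the first term has integral $|D|r^{2-d}$ over $D$. In the second, $z=-(x_0-y)$, so its integral is $-2x_0\cdot|D|r^{-d}x_0=-2|D|r^{2-d}$. Hence
$$\int_Dk=|D|+r^{d-2}\big(|D|r^{2-d}-2|D|r^{2-d}\big)=0,$$
and in the same way $\int_Bk=0$. Since $B\subset D$, we get $\int_{D\setminus B}k=0$. But on $D\setminus B$ we have $|y|\ge r$, so $k\ge1$ there. Hence $|D\setminus B|=0$. The set $D\setminus\overline B$ is open and null, so it is empty. Therefore $B\subset D\subset\overline B$, thus $\overline D=\overline B$ and $D=\operatorname{int}\overline D=\operatorname{int}\overline B=B$. $\square$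

## 10. Proof of Theorem 1

(a)⇒(b). By (a), $q_0(K)\le\frac d{d-2}$. By the second known fact of Section 1, no $p\le\frac d{d-2}$ admits a fixed point, so $q_0(K)\ge\frac d{d-2}$.

(c)⇒(a). This is Korry's theorem; it was also shown in Section 3, since a ball with $K=-K$ is centered at $0$.

(b)⇒(c). By definition of the infimum there are $p_n\to\frac d{d-2}$ such that $M$ has a fixed point in $L^{p_n}$, and $p_n>\frac d{d-2}$ by the second known fact. The set $K$ is isotropic. Proposition A with $D_n=D=K$ gives (3), hence (6), for $K$. The boundary of a convex body is a null set, so (6) holds for $\operatorname{int}K$. We have $\overline{\operatorname{int}K}=K$, so $\operatorname{int}\overline{\operatorname{int}K}=\operatorname{int}K$, and the exterior $\mathbb R^d\setminus K$ is connected, being the complement of a compact convex set in dimension at least $2$. Proposition B shows that $\operatorname{int}K$ is a ball centered at $0$, and so $K$, its closure, is a closed ball. $\square$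

Hence every normalized $K$ that is not a ball has $q_0(K)>\frac d{d-2}$, with no genericity assumption.

## 11. Shapes without convexity or symmetry

Propositions A and B did not use convexity, and they used symmetry only through isotropy. This gives a classification for general shapes.

**Theorem 2.** Let $D\subset\mathbb R^d$, $d\ge3$, be bounded and measurable with $|D|>0$. The following are equivalent:

1. for every $p>\frac d{d-2}$, $M_D$ has a fixed point in $L^p$;
2. $\int_Dy\,dy=0$, and for an invertible linear $T$ with $TD$ isotropic, $U_{TD}(x)\le|TD|\,|x|^{2-d}$ for all $x\ne0$;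
3. for some invertible linear $T$, the single function $\min(1,|Tx|^{2-d})$, which lies in $L^p$ for all $p>\frac d{d-2}$, is a fixed point of $M_D$.

If moreover $D$ is open, $D=\operatorname{int}\overline D$ and $\mathbb R^d\setminus\overline D$ is connected, these hold if and only if $D$ is an ellipsoid centered at $0$. In particular this covers the interior of any convex body, with no symmetry or centering assumed.

*Proof.* As in Section 1, $A_\lambda^D(f\circ T)=(A_\lambda^{TD}f)\circ T$, so $f\mapsto f\circ T$ maps fixed points of $M_{TD}$ to fixed points of $M_D$, and conversely with $T^{-1}$.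

**Step 1: (1)⇒(2), the barycenter is $0$.** Without symmetry, the first-order term in $\lambda$ must be dealt with. Let $b=\frac1{|D|}\int_Dy\,dy$ and let $f\in L^p$ be a fixed point for some $p>\frac d{d-2}$, $p<\infty$. For $0\le\varphi\in C_c^\infty$, (2) and Taylor's formula give
$$0\ge\int f\,(A_\lambda^*\varphi-\varphi)=-\lambda\int f\,b\cdot\nabla\varphi+O(\lambda^2).$$
Divide by $\lambda$ and let $\lambda\to0$: $\int f\,b\cdot\nabla\varphi\ge0$, so $b\cdot\nabla f\le0$ as a distribution. Suppose $b\ne0$. A mollification $g=f*\phi_\varepsilon$, with $\phi_\varepsilon\ge0$ a standard mollifier, is nonnegative, smooth, in $L^p$, and satisfies $b\cdot\nabla g\le0$; so it is nonincreasing in direction $b$. By Fubini, on a.e. line parallel to $b$ the restriction of $g$ is in $L^p$ of the line. If it were positive at a point, it would be bounded below by a positive constant on a half-line, which is impossible. So $g=0$ a.e., and then everywhere by continuity. As $\varepsilon\to0$ this gives $f=0$, a contradiction. So $b=0$.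

**Step 2: (1)⇒(2), the potential inequality.** The matrix $\Sigma=\big(\int_Dy_iy_j\,dy\big)$ is positive definite, because $\int_D(y\cdot\xi)^2dy>0$ for $\xi\neq0$: the set $D$ has positive measure and a hyperplane is null. With $T=\Sigma^{-1/2}$ the set $TD$ has mean zero and second-moment matrix $|\det T|\,I$, so it is isotropic. By (1), transported by $T$, $M_{TD}$ has fixed points in $L^p$ for all $p>\frac d{d-2}$. Proposition A with all $D_n=TD$ gives (3), hence (6), for $TD$.

The condition does not depend on the choice of $T$. If $T'D$ is also isotropic, then $S=T'T^{-1}$ maps an isotropic set to an isotropic set, so $SS^{\mathsf T}$ is a multiple of $I$ and $S=sO$ with $s>0$ and $O$ orthogonal. For any $E$, $U_{sOE}(sOx)=s^2U_E(x)$, while $|sOE|\,|sOx|^{2-d}=s^2|E|\,|x|^{2-d}$. So (6) holds for $E$ if and only if it holds for $sOE$.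

**Step 3: (2)⇒(3)⇒(1).** With $T$ as in (2),
$$A_\lambda^{TD}G(x)=\frac1{|TD|}\int_{TD}|x+\lambda y|^{2-d}dy=\frac{\lambda^{2-d}}{|TD|}\,U_{TD}(-x/\lambda)\le\lambda^{2-d}\,|x/\lambda|^{2-d}=G(x).$$
So $G$ is $TD$-supermean, and so is $\min(1,G)$. By Lemma 1, $\min(1,G)$ is a fixed point of $M_{TD}$, and composing with $T$ gives (3). The implication (3)⇒(1) is immediate.

**Step 4: the topological case.** Let $D$ be open with $D=\operatorname{int}\overline D$ and connected exterior. Linear homeomorphisms preserve these properties, so (2) and Proposition B show that $TD$ is a ball centered at $0$, and $D$ is an ellipsoid centered at $0$. Conversely, if $D$ is such an ellipsoid, then $TD$ is a ball centered at $0$ for some $T$; it is isotropic and satisfies (6) by (4). So (2) holds. The interior of a convex body satisfies the topological hypotheses, as in Section 10. $\square$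

**Remark (the shell).** Connectedness of the exterior cannot be dropped. Let $D=\{1<|x|<2\}$. It is open, equals $\operatorname{int}\overline D$, is isotropic, and satisfies $U_D\le|D|\,|x|^{2-d}$ by (4). So (1)–(3) of Theorem 2 hold, although $D$ is not an ellipsoid. In the proof of Proposition B, what breaks is Step 2: equality (8) holds on $|x|>2$ but cannot be continued into the hole $|x|<1$, where $U_D$ is constant.

## 12. A uniform gap away from ellipsoids

For a centrally symmetric convex body $K$ let
$$d_{BM}(K)=\inf\{t:\ E\subset K\subset tE\ \text{for some centered ellipsoid }E\},$$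
where centered means centered at $0$. This number is unchanged by invertible linear maps, and it is $1$ for ellipsoids centered at $0$. For the cube, $\overline{B_1}\subset[-1,1]^d\subset\sqrt d\,\overline{B_1}$ shows $d_{BM}\le\sqrt d$.

**Theorem 3.** For every $d\ge3$ and $\varepsilon>0$ there is $\delta=\delta(d,\varepsilon)>0$ such that every centrally symmetric convex body $K\subset\mathbb R^d$ with $d_{BM}(K)\ge1+\varepsilon$ satisfies $q_0(K)\ge\frac d{d-2}+\delta$.

*Proof.* Suppose not.

**Step 1: a bad sequence, normalized.** There are $K_n$ with $d_{BM}(K_n)\ge1+\varepsilon$ and $q_0(K_n)<\frac d{d-2}+\frac1n$. So there are fixed points of $M_{K_n}$ in $L^{p_n}$ with $p_n<\frac d{d-2}+\frac1n$, and $p_n>\frac d{d-2}$ by the second known fact of Section 1. Linear maps change neither $d_{BM}$ nor the existence of fixed points in $L^{p}$. So by John's theorem we may assume $\overline{B_1}\subset K_n\subset\sqrt d\,\overline{B_1}$.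

**Step 2: a limit body.** By Blaschke's selection theorem, a subsequence converges in the Hausdorff metric to a symmetric convex body $K'$, which also contains $\overline{B_1}$. If the Hausdorff distance is $\tau_n$, then $K_n\subset K'+\tau_n\overline{B_1}\subset(1+\tau_n)K'$, and likewise $K'\subset(1+\tau_n)K_n$. So
$$(1+\tau_n)^{-1}K'\subset K_n\subset(1+\tau_n)K',\qquad\tau_n\to0. \tag{10}$$
Hence $\mathbf 1_{K_n}\to\mathbf 1_{K'}$ in $L^1$, and $\Sigma_n=\big(\int_{K_n}x_ix_j\big)$ converges to the positive definite matrix $\Sigma=\big(\int_{K'}x_ix_j\big)$.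

**Step 3: isotropic position.** Put $D_n=\Sigma_n^{-1/2}K_n$ and $D=\Sigma^{-1/2}K'$; these are isotropic. We claim that
$$(1-\eta_n)D\subset D_n\subset(1+\eta_n)D\qquad\text{with }\eta_n\to0. \tag{11}$$
Write $D_n=S_n\,\Sigma^{-1/2}K_n$ with $S_n=\Sigma_n^{-1/2}\Sigma^{1/2}\to I$. By (10), $(1+\tau_n)^{-1}D\subset\Sigma^{-1/2}K_n\subset(1+\tau_n)D$. Choose $r',R'>0$ with $r'\overline{B_1}\subset D\subset R'\overline{B_1}$. If $\theta_n$ is the larger of $\|S_n-I\|$ and $\|S_n^{-1}-I\|$, then for $x\in D$ both $S_nx$ and $S_n^{-1}x$ lie in $x+\theta_nR'\overline{B_1}\subset\big(1+\theta_nR'/r'\big)D$. So $S_nD\subset(1+\theta_nR'/r')D$ and $D\subset(1+\theta_nR'/r')S_nD$. Combining the two pairs of inclusions gives (11). In particular the $D_n$ lie in a common ball and $\mathbf 1_{D_n}\to\mathbf 1_D$ in $L^1$.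

**Step 4: the limit is a ball, a contradiction.** $M_{D_n}$ has a fixed point in $L^{p_n}$. Proposition A gives (3), hence (6), for $D$. As in Section 10, Proposition B applied to $\operatorname{int}D$ shows that $D$ is a closed ball centered at $0$. Then (11) places $D_n$ between the balls $(1-\eta_n)D$ and $(1+\eta_n)D$, so
$$1+\varepsilon\le d_{BM}(K_n)=d_{BM}(D_n)\le\frac{1+\eta_n}{1-\eta_n}\to1,$$
which is impossible. $\square$
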